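# Vector colorings and the positive and negative $p$-energies of a graph

## 1. The guess $\chi_v\ge 1+(\text{energy ratio})^{1/(p-1)}$, tested on small graphs

Let $G$ be a simple graph on $n$ vertices with at least one edge, with adjacency matrix $A_G$ and eigenvalues $\lambda_1\ge\cdots\ge\lambda_n$. For $p\ge 0$ its positive and negative $p$-energies are
$$\mathcal E_p^+(G)=\sum_{\lambda_i>0}\lambda_i^p,\qquad \mathcal E_p^-(G)=\sum_{\lambda_i<0}|\lambda_i|^p .$$
Since $A_G$ is nonzero and has trace $0$, both sums are nonempty and positive.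

The vector chromatic number $\chi_v(G)$ of Karger, Motwani and Sudan is the smallest real $k\ge 2$ for which there are unit vectors $u_v\in\mathbb R^n$, $v\in V(G)$, with $\langle u_v,u_w\rangle\le-\frac1{k-1}$ whenever $v,w$ are adjacent. So vertices become directions, and adjacent vertices must point well apart; the smaller $k$ is, the further apart.

How much do the energies say about $\chi_v$? The guess one would make, stated as a conjecture in Clive Elphick, Quanyu Tang, Shengtong Zhang, "A Spectral Lower Bound on Chromatic Numbers using $p$-Energy", arXiv:2504.01295 (2025), is that for all $p\ge2$ and all $G$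
$$\chi_v(G)\ \ge\ 1+\max\left\{\frac{\mathcal E_p^+(G)}{\mathcal E_p^-(G)},\frac{\mathcal E_p^-(G)}{\mathcal E_p^+(G)}\right\}^{\frac1{p-1}} .\tag{1}$$
With $d=\chi_v(G)-1\ge1$, this says that $\mathcal E_p^+\le d^{\,p-1}\mathcal E_p^-$ and $\mathcal E_p^-\le d^{\,p-1}\mathcal E_p^+$. Let us test it.

**The limit $p\to\infty$.** Since $\lambda_1^p\le\mathcal E_p^+\le n\lambda_1^p$, and similarly for $\mathcal E_p^-$ and $|\lambda_n|$, the right side of (1) tends to $1+\lambda_1/|\lambda_n|$. (Here $|\lambda_n|\le\lambda_1$, because $|e^\top A_Ge|\le|e|^\top A_G|e|$ for any vector $e$, where $|e|$ is the entrywise absolute value.) The limit inequality is true: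
$$\chi_v(G)\ge1+\frac{\lambda_1}{|\lambda_n|}.\tag{2}$$
Indeed, let $x\ge0$ be a unit eigenvector for $\lambda_1$; it exists, since replacing a top eigenvector $e$ by $|e|$ does not decrease the Rayleigh quotient. Let $(u_i)$ be an optimal family of vectors. Applying $A_G-\lambda_nI\succeq0$ to each coordinate of the family $(x_iu_i)$ and adding,
$$\sum_{i,j}(A_G)_{ij}x_ix_j\langle u_i,u_j\rangle\ \ge\ \lambda_n\sum_ix_i^2=\lambda_n .$$
The left side is at most $-\frac1d\sum_{i,j}(A_G)_{ij}x_ix_j=-\lambda_1/d$, because the numbers $(A_G)_{ij}x_ix_j$ are nonnegative. So $\lambda_1/d\le|\lambda_n|$. Remember that nonnegativity was used here.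

**Complete graphs.** $K_k$ has eigenvalues $k-1$ (once) and $-1$ ($k-1$ times), so $\mathcal E^+_p=(k-1)^p$, $\mathcal E_p^-=k-1$, and the right side of (1) is $1+(k-1)=k$. The vertices of a regular simplex centered at the origin are $k$ unit vectors with pairwise inner products $-\frac1{k-1}$, so $\chi_v(K_k)\le k$, and (2) gives $\chi_v(K_k)\ge k$. Equality holds in (1) for every $p$.

**Bipartite graphs.** Vectors $\pm u$ on the two sides give $\chi_v=2$. The spectrum is symmetric about $0$, so the ratio is $1$ and (1) reads $2\ge2$.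

**The five-cycle.** Let $\tau=\frac{1+\sqrt5}2$. The eigenvalues are $2$, $\tau^{-1}$ (twice), $-\tau$ (twice). The planar vectors at angles $\frac{4\pi j}5$ have inner product $\cos\frac{4\pi}5=-\frac\tau2$ on edges, so $\chi_v\le1+\frac2\tau$, and (2) gives equality: $d=\frac2\tau=\sqrt5-1$. Now
$$\frac{\mathcal E_p^+}{\mathcal E_p^-}=\frac{2^p+2\tau^{-p}}{2\tau^p}=\tfrac12d^{\,p}+\tau^{-2p}.$$
Since $1-\frac d2=1-\tau^{-1}=\tau^{-2}$, the inequality $\mathcal E_p^+/\mathcal E_p^-\le d^{\,p-1}$ says $\tau^{-2p}\le d^{\,p-1}\tau^{-2}$, i.e. $\tau^{-2(p-1)}\le d^{\,p-1}$. This is true as $d>1>\tau^{-2}$. For the other ratio, at $p=2$, $\mathcal E_2^-/\mathcal E_2^+=\frac{3+\sqrt5}{7-\sqrt5}<1.1<\sqrt5-1$.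

Everything supports (1). Nevertheless (1) is false, in a way that depends on whether $p$ is an integer.

## 2. Strict and loose edges, and the four theorems

All matrices are real. For symmetric $A$ with orthonormal eigenbasis $(e_a)$ and eigenvalues $x_a$, and a function $f$ on $\mathbb R$, $f(A)=\sum_af(x_a)e_ae_a^\top$. Write $A=X-Y$ with $X=A_+\succeq0$, $Y=A_-\succeq0$, $XY=0$, and set
$$\mathcal E_p^+(A)=\mathrm{Tr}\,X^p,\qquad \mathcal E_p^-(A)=\mathrm{Tr}\,Y^p .$$
For example, for $A=A_{K_2}$ we have $X=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$ and $Y=\frac12\begin{pmatrix}1&-1\\-1&1\end{pmatrix}$. Let $\langle A,B\rangle=\mathrm{Tr}(A^\top B)$, let $\circ$ be the entrywise product, and put $q=p-1$.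

**Definition (support).** A matrix $A$ is supported on $G$ if it is symmetric, indexed by $V(G)$, and $A_{ij}=0$ unless $ij\in E(G)$. In particular its diagonal is $0$. Entries may have any sign. A nonzero such $A$ has trace $0$, so $\mathcal E_p^\pm(A)>0$.

**Definition (vector $k$-coloring).** A vector $k$-coloring of $G$ is a family of unit vectors with $\langle u_i,u_j\rangle\le-\frac1{k-1}$ on edges. It is strict if equality holds on all edges. We always write $d=k-1$; if $G$ has an edge then $d\ge1$, since inner products of unit vectors are at least $-1$. The strict vector chromatic number is the least $k\ge 2$ that admits a strict vector $k$-coloring.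

Let us call an edge with $\langle u_i,u_j\rangle<-\frac1d$ loose. Example: let $G$ be the disjoint union of $K_4$ and $K_2$, so $\chi_v(G)=4$ and $d=3$. Put a simplex on $K_4$. On $K_2$ we may put two unit vectors with inner product $-\frac13$, which gives a strict coloring, or two antipodal vectors, and then the edge of $K_2$ is loose.

The Gram matrix $M_{ij}=\langle u_i,u_j\rangle$ is positive semidefinite with unit diagonal. Conversely every such $n\times n$ matrix is the Gram matrix of unit vectors in $\mathbb R^n$.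

**Theorem 1.** For every non-integer $p\ge21/5$ there is a simple graph $H$ with $\chi_v(H)\le4$ and $\mathcal E_p^+(H)/\mathcal E_p^-(H)>3^{p-1}$. Hence $1+\max\{\cdot\}^{1/(p-1)}>4\ge\chi_v(H)$, and the conjecture (1) is false.

**Theorem 2.** For every integer $p\ge2$ inequality (1) holds for every graph with an edge. It is sharp for $K_k$.

**Theorem 3.** Let $G$ have a strict vector $k$-coloring, $d=k-1$, and let $A\ne0$ be supported on $G$ (any signs). Then for every convex $g:[0,\infty)\to[0,\infty)$ with $g(0)=0$,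
$$\sum_{\lambda>0}\lambda\,g(\lambda)\ \le\ \sum_{\lambda<0}|\lambda|\,g(d|\lambda|)\qquad(\lambda\in\mathrm{spec}\,A).\tag{3}$$
In particular $k\ge1+\max\{\mathcal E_p^+/\mathcal E_p^-,\ \mathcal E_p^-/\mathcal E_p^+\}^{1/(p-1)}$, with $\mathcal E_p^\pm=\mathcal E_p^\pm(A)$, for all real $p\ge2$; this in fact holds for all $p\ge2-\frac1k$.

So (1) is true for all real $p\ge2$ if $\chi_v$ is replaced by the strict vector chromatic number.

**Theorem 4.** For non-integer $p>2$ the following are equivalent: (i) inequality (1) holds at $p$ for all graphs; (ii) $\mathcal E_p^+(B)\le(\chi_v(G)-1)^{p-1}\mathcal E_p^-(B)$ for every graph $G$ with an edge and every real, arbitrarily signed matrix $B$ supported on $G$.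

The non-integers in $(2,21/5)$ are not settled here; by Theorem 4 they reduce to (ii). We start with strict colorings, see what loose edges spoil, repair it for integers, and then turn the remaining damage into counterexamples.

## 3. An inequality for pairs of eigenvalues, and strict colorings

Let $M$ be the Gram matrix of a vector $k$-coloring of $G$, let $A$ be supported on $G$, and put
$$R=-(A+d\,M\circ A),\qquad R_{ij}=A_{ij}(-1-dM_{ij}).$$
For a strict coloring $R=0$. In general $R$ measures looseness.

**Step 1: rewrite $\langle f(A),R\rangle$ through eigenvalues only.** The purpose is to use $M\succeq0$ and $M_{ii}=1$, and nothing else, about the vectors. With $(e_a)$, $x_a$ as above let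
$$S_{ab}=d\,(e_a\circ e_b)^\top M(e_a\circ e_b)=d\sum_{i,j}M_{ij}\,e_a(i)e_b(i)e_a(j)e_b(j).$$
Then $S_{ab}=S_{ba}\ge0$, and since $\sum_be_b(i)e_b(j)=\delta_{ij}$ and $M_{ii}=1$,
$$\sum_bS_{ab}=d\sum_ie_a(i)^2=d .\tag{4}$$
For any function $f$, expand $f(A)_{ij}=\sum_af(x_a)e_a(i)e_a(j)$ and $A_{ij}=\sum_bx_be_b(i)e_b(j)$. Then $d\langle f(A),M\circ A\rangle=d\sum_{i,j}f(A)_{ij}M_{ij}A_{ij}=\sum_{a,b}S_{ab}f(x_a)x_b$, so
$$-\langle f(A),R\rangle=\sum_af(x_a)x_a+\sum_{a,b}S_{ab}\,f(x_a)x_b .\tag{5}$$

**A first choice of $f$ that loses too much.** Take $p=2$ and a strict coloring, so that (5) equals $0$. We want $\sum_{x_a>0}x_a^2\le d\sum_{x_b<0}x_b^2$. The obvious choice is $f(x)=\max(x,0)$. Dropping the nonnegative terms with $x_a,x_b>0$, (5) gives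
$$\sum_{x_a>0}x_a^2\le\sum_{x_a>0>x_b}S_{ab}\,x_a|x_b|\le\frac12\sum_{x_a>0>x_b}S_{ab}\Big(\frac{x_a^2}c+c\,x_b^2\Big)\le\frac d{2c}\sum_{x_a>0}x_a^2+\frac{cd}2\sum_{x_b<0}x_b^2 .$$
For $c>d/2$ this yields the constant $\frac{c^2d}{2c-d}$, which is least at $c=d$, with value $d^2$. We need $d$. The negative eigenvalues must also enter $f$.

**Step 2: find the right $f$.** Suppose we use a function $\varphi$ and want (5) to be at least $\sum_aF(x_a)$, where
$$F(x)=xg(x)\ (x\ge0),\qquad F(-y)=-y\,g(dy)\ (y>0).$$
Put $\psi(x)=\frac1d\big(x\varphi(x)-F(x)\big)$. By (4) it is enough to have, for all real $x,x'$,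
$$\varphi(x)x'+\varphi(x')x+\psi(x)+\psi(x')\ge0 ,\tag{6}$$
as we check in Step 4. What does (6) force? Taking $x=x'=-s$ with $s>0$ we need $-s\varphi(-s)+\frac1d\big(-s\varphi(-s)+s\,g(ds)\big)\ge0$, that is, $\varphi(-s)\le\frac1kg(ds)$. Take equality. Next let $x>0$, $x'=-y$, $z=dy$. Then $d$ times the left side of (6) is
$$\Theta(z)=-\varphi(x)z+\frac{(dx+z)g(z)}k+x\varphi(x)-xg(x),$$
and $\Theta(x)=0$ whatever $\varphi(x)$ is. (This fits $K_k$: its eigenvalues are $d$ and $-1$, i.e. $x=z$, and there everything is tight.) So for differentiable $g$ we need $\Theta'(x)=-\varphi(x)+\frac1kg(x)+xg'(x)=0$, which determines $\varphi(x)$. Hence, for a convex $g:[0,\infty)\to[0,\infty)$ with $g(0)=0$ and right derivative $g'$, we define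
$$\varphi(x)=xg'(x)+\tfrac1kg(x)\ (x\ge0),\qquad\varphi(-y)=\tfrac1kg(dy)\ (y>0),$$
and computing $\psi$ with $1-\frac1k=\frac dk$ we get
$$\psi(x)=\frac{x^2g'(x)}d-\frac{xg(x)}k\ (x\ge0),\qquad\psi(-y)=\tfrac1k\,y\,g(dy)\ (y>0).$$
For $g(x)=x$ (that is, $p=2$) and $x\ge0>-y$, the left side of (6) is $-\frac2kxy+\frac{x^2}{dk}+\frac{dy^2}k=\frac{(x-dy)^2}{dk}$, a perfect square.

**Step 3: prove (6).** We use three textbook facts: $g$ is nondecreasing (it is convex with minimum $g(0)=0$); $g(z)-g(x)\ge g'(x)(z-x)$ for $x,z\ge0$; and, taking $z=0$ there, $xg'(x)\ge g(x)$.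

**Lemma 4.** Inequality (6) holds for all $x,x'\in\mathbb R$.

*Proof.* Case 1: $x,x'\ge0$. All four terms are nonnegative; for $\psi$, $\frac{x^2g'}d\ge\frac{xg}d\ge\frac{xg}k$.

Case 2: $x=-s$, $x'=-t$ with $s,t>0$. The left side is
$$\tfrac1k\big(-g(ds)t-g(dt)s+s\,g(ds)+t\,g(dt)\big)=\tfrac1k\big(g(ds)-g(dt)\big)(s-t)\ge0,$$
as $g$ is nondecreasing.

Case 3: $x\ge0$, $x'=-y<0$, $z=dy$. Insert $\varphi(x)=xg'(x)+\frac1kg(x)$ into $\Theta(z)$; then $d$ times the left side of (6) equals
$$-xg'(x)(z-x)+\frac{dx+z}k\big(g(z)-g(x)\big)\ \ge\ g'(x)(z-x)\Big(\frac{dx+z}k-x\Big)=\frac1kg'(x)(z-x)^2\ge0 .$$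
Here we used $dx+z\ge0$ and $k=d+1$. The remaining case is symmetric to Case 3. $\square$

**Step 4: sum over pairs of eigenvalues.** This turns (6) into a statement about $A$.

**Proposition 5.** Let $M$ be the Gram matrix of a vector $k$-coloring of $G$, $d=k-1\ge1$, $A$ supported on $G$, and $R=-(A+d\,M\circ A)$. Then
$$\sum_aF(x_a)\le-\langle\varphi(A),R\rangle .\tag{7}$$

*Proof.* By symmetry of $S$, then (6), then (4),
$$\sum_{a,b}S_{ab}\varphi(x_a)x_b=\frac12\sum_{a,b}S_{ab}\big(\varphi(x_a)x_b+\varphi(x_b)x_a\big)\ge-\frac12\sum_{a,b}S_{ab}\big(\psi(x_a)+\psi(x_b)\big)=-d\sum_a\psi(x_a).$$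
With (5), $-\langle\varphi(A),R\rangle\ge\sum_a\big(\varphi(x_a)x_a-d\psi(x_a)\big)=\sum_aF(x_a)$. $\square$

**Step 5: proof of Theorem 3 for convex $g$ and $p\ge2$.** The coloring is strict, so $M_{ij}=-\frac1d$ on edges, $R=0$, and (7) reads $\sum_aF(x_a)\le0$, which is (3). With $g(x)=x^{p-1}$, convex for $p\ge2$, (3) is $\mathcal E_p^+(A)\le d^{\,p-1}\mathcal E_p^-(A)$. Applied to $-A$, which is also supported on $G$, it is $\mathcal E_p^-(A)\le d^{\,p-1}\mathcal E_p^+(A)$.

**Step 6: the exponents $2-\frac1k\le p<2$.** Here $q=p-1$ satisfies $\frac dk\le q<1$, and $g(x)=x^q$ is not convex. But convexity was used only in Lemma 4, so it suffices to reprove (6) for this $g$. Read $xg'(x)$ as $qx^q$ (so $0$ at $x=0$): $\varphi(x)=(q+\frac1k)x^q$ and $\psi(x)=x^p\big(\frac qd-\frac1k\big)$ for $x\ge0$.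

Case 1 holds because $\frac qd\ge\frac1k$. Case 2 only needs $g$ nondecreasing. In Case 3, if $x=0$ the left side of (6) is $\psi(-y)\ge0$. If $x>0$, both sides are homogeneous of degree $p$ in $(x,z)$, so take $x=1$. Multiplying by $dk$, we need for $z\ge0$
$$h(z)=(d+z)(z^q-1)-kq(z-1)=z^{q+1}+dz^q-(1+kq)z+kq-d\ \ge0 .$$
We have $h(1)=0$, $h'(1)=(q+1)+dq-1-kq=0$, and
$$h''(z)=qz^{q-2}\big((q+1)z-d(1-q)\big).$$
So $h$ is concave on $[0,z_0]$ and convex on $[z_0,\infty)$ with $z_0=\frac{d(1-q)}{1+q}$. Moreover $z_0<1$, because this says $d-1<kq$ and $kq\ge d$. On $[z_0,\infty)$ the convex function $h$ has a critical zero at $1$, so $h\ge0$ there. On $[0,z_0]$ it is concave with $h(0)=kq-d\ge0$ and $h(z_0)\ge0$, so $h\ge0$ there too. This proves (6), hence (7), and we conclude as in Step 5. $\square$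

## 4. Loose edges with nonnegative weights: integer exponents

Now let the coloring be arbitrary and $g(x)=x^q$, $q\ge1$. Then $\varphi(A)=(q+\frac1k)X^q+\frac{d^q}kY^q$, and (7) says, for every $A$ supported on $G$,
$$\mathcal E_p^+(A)-d^q\mathcal E_p^-(A)\ \le\ -\Big\langle\big(q+\tfrac1k\big)X^q+\tfrac{d^q}kY^q,\ R\Big\rangle .\tag{8}$$
If $A$ has nonnegative entries, then $R_{ij}\ge0$, because $dM_{ij}\le-1$ on edges. So we would be done if the entries of $\varphi(A)$ on edges were nonnegative. They need not be. Take $K_4\sqcup K_2$ with antipodal vectors on $K_2$, $d=3$, $k=4$, $q=3$, and $A=A_G$. On the edge of $K_2$ we have $R_{12}=-1+3=2$, while $\varphi(A)_{12}=\frac12\big(3+\frac14-\frac{27}4\big)=-\frac74$. On $K_4$, $R=0$. So the right side of (8) is $-2\cdot2\cdot(-\frac74)=7>0$, and (8) alone does not give the sign we want.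

The way out is not to apply (8) to $A_G$, but to the worst nonnegative weighting of $G$. There, stationarity ties $X^q$ to $Y^q$ on the support of $A$, and if $q$ is an integer, the nonnegative matrix $A^q$ supplies the sign.

We need the gradient of a trace function: for $h\in C^1(\mathbb R)$ and symmetric $A,E$, $\frac{d}{ds}\mathrm{Tr}\,h(A+sE)\big|_{s=0}=\mathrm{Tr}\big(h'(A)E\big)$. For polynomials this is cyclicity of the trace. In general, approximate $h'$ uniformly by polynomials on an interval containing the spectra of $A+sE$, $|s|\le1$, and integrate to approximate $h$; both the functions of $s$ and their derivatives converge uniformly, so the formula passes to the limit.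

**Proof of Theorem 2.** Let $p\ge2$ be an integer, $q=p-1$, $k=\chi_v(G)$, $d=k-1\ge1$, and $M$ the Gram matrix of a vector $k$-coloring. Let $\mathcal W$ be the set of nonzero matrices supported on $G$ with nonnegative entries; $A_G\in\mathcal W$.

**Step 1: the worst weighting for $\mathcal E_p^+/\mathcal E_p^-$.** We set up an extremal matrix. On $\mathcal W$ we have $\mathcal E_p^->0$, and $\mathcal E_p^+/\mathcal E_p^-$ is continuous and scale invariant. The matrices in $\mathcal W$ of Frobenius norm $1$ form a compact set, so the ratio has a maximum $\rho$ on $\mathcal W$, attained at some $A$. Suppose $\rho>d^q$; note $d^q\ge1$. We look for a contradiction.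

**Step 2: stationarity.** This relates $X^q$ and $Y^q$ on the support of $A$. The function $\mathcal E_p^+-\rho\,\mathcal E_p^-$ is at most $0$ on $\mathcal W$ and vanishes at $A$. It is $\mathrm{Tr}\,h$ with $h(t)=t^p$ for $t\ge0$ and $h(t)=-\rho|t|^p$ for $t<0$; so $h\in C^1$, $h'(t)=pt^q$ for $t\ge0$ and $h'(t)=p\rho|t|^q$ for $t<0$, and the gradient is $p(X^q+\rho Y^q)$. If $A_{ij}>0$, the entries $A_{ij}=A_{ji}$ can be varied in both directions within $\mathcal W$, so the derivative in that direction is $0$: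
$$(X^q)_{ij}=-\rho\,(Y^q)_{ij}\qquad\text{whenever }A_{ij}>0 .\tag{9}$$

**Step 3: the sign of $X^q$ on the support.** This is the only place where $q$ must be an integer. Since $XY=0$, $A^q=X^q+(-1)^qY^q$, and $A^q$ has nonnegative entries. By (9), where $A_{ij}>0$,
$$0\le(A^q)_{ij}=\Big(1-\frac{(-1)^q}\rho\Big)(X^q)_{ij}.$$
As $\rho>1$, the factor is positive, so $(X^q)_{ij}\ge0$ there. Since $R\ge0$ entrywise and $R$ vanishes where $A$ does, $\langle X^q,R\rangle\ge0$.

**Step 4: insert this into (8).** By (9), $\langle Y^q,R\rangle=-\frac1\rho\langle X^q,R\rangle$, so the right side of (8) is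
$$-\Big(q+\frac1k-\frac{d^q}{k\rho}\Big)\langle X^q,R\rangle\le0,$$
because $d^q<\rho$ makes the bracket larger than $q$. So $\mathcal E_p^+(A)\le d^q\mathcal E_p^-(A)$, i.e. $\rho\le d^q$, a contradiction. Hence $\rho\le d^q$ in all cases, and $\mathcal E_p^+(G)\le d^q\mathcal E_p^-(G)$.

**Step 5: the reverse ratio.** We now need $\mathcal E_p^-(G)\le d^q\mathcal E_p^+(G)$. If $p$ is odd, $\mathcal E_p^+(G)-\mathcal E_p^-(G)=\mathrm{Tr}\,A_G^p\ge0$, so $\mathcal E_p^-\le\mathcal E_p^+\le d^q\mathcal E_p^+$.

Let $p$ be even, so $q$ is odd. Let $A\in\mathcal W$ maximize $\mathcal E_p^-/\mathcal E_p^+$, with maximum $\rho'$, and suppose $\rho'>d^q$. The function $\mathcal E_p^--\rho'\mathcal E_p^+$ has gradient $-p(Y^q+\rho'X^q)$, so as in Step 2, $(Y^q)_{ij}=-\rho'(X^q)_{ij}$ where $A_{ij}>0$. There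
$$0\le(A^q)_{ij}=(X^q-Y^q)_{ij}=-\Big(1+\frac1{\rho'}\Big)(Y^q)_{ij},$$
so $(Y^q)_{ij}\le0$ and $\langle Y^q,R\rangle\le0$. Apply (8) to $-A$; this interchanges $X,Y$ and replaces $R$ by $-R$:
$$\mathcal E_p^-(A)-d^q\mathcal E_p^+(A)\le\Big\langle\big(q+\tfrac1k\big)Y^q+\tfrac{d^q}kX^q,R\Big\rangle=\Big(q+\frac1k-\frac{d^q}{k\rho'}\Big)\langle Y^q,R\rangle\le0 .$$
So $\rho'\le d^q$, a contradiction.

**Step 6: sharpness.** For $K_k$ we computed equality in Section 1. $\square$

## 5. Negative weights on loose edges: a matrix on twenty vertices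

For strict colorings signs of the weights did not matter. With a loose edge and a negative weight, $R_{ij}=A_{ij}(-1-dM_{ij})<0$, and nothing in Section 4 survives. So we look for a graph whose coloring has very loose edges, and put negative weights exactly there.

Let $V=\binom{[6]}3$, so $|V|=20$. Let $K_{S,T}=1$ iff $|S\cap T|=2$ and $D_{S,T}=1$ iff $T=\bar S$ (other entries $0$). Let $G_0$ be the graph with adjacency matrix $K+D$.

**Step 1: the joint spectrum of $K$ and $D$.** The purpose is to make all later matrices explicit. Complementing both sets preserves $|S\cap T|$ for $3$-subsets of $[6]$, so $K$ and $D$ commute. Also $(KD)_{S,T}=K_{S,\bar T}=1$ iff $|S\cap T|=1$. Since $|S\cap T|\in\{3,2,1,0\}$ always,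
$$(I+K)(I+D)=I+K+D+KD=J\quad\text{(all ones)}.$$
Next we count $3$-sets meeting both $S$ and $T$ in two elements. If $S=T$ there are $9$. For $S=123$, $T=124$: the sets $125,126,134,234$, so $4$. For $S=123$, $T=145$: the set must contain $1$, one of $2,3$ and one of $4,5$, so $4$. If $S\cap T=\emptyset$: none. Hence
$$K^2=9I+4K+4KD .$$
$D$ is a fixed-point-free involution, so it has trace $0$ and its $\pm1$-eigenspaces have dimension $10$. On $D=1$ we get $2(I+K)=J$, so $K=9$ on the all-ones vector (multiplicity $1$) and $K=-1$ (multiplicity $9$). On $D=-1$ we get $K^2=9I$, and $\mathrm{Tr}\big(K\frac{I-D}2\big)=0$ because $K$ and $KD$ have zero diagonal; so $K=3$ and $K=-3$ there, with multiplicity $5$ each.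

**Step 2: a vector $4$-coloring of $G_0$.** Let
$$M=(I-D)\big(I-\tfrac13K\big)=I-\tfrac13K-D+\tfrac13KD .$$
Its diagonal is $1$. Its eigenvalues are $0$ on $D=1$, $0$ on $D=-1,K=3$, and $2\cdot2=4$ on $D=-1,K=-3$. So $M\succeq0$ and it is a Gram matrix of unit vectors in $\mathbb R^{20}$. On edges of $G_0$ its entries are $-\frac13$ (for $K$) and $-1$ (for $D$). This is a vector $4$-coloring, $d=3$, and the edges of $D$ are as loose as possible. (In fact $\chi_v(G_0)=4$, since $123,124,125,126$ form a $K_4$.)

**Step 3: the signed matrix.** For $0<y<3$ let $B=K-yD$, supported on $G_0$. Its eigenvalues, with multiplicities in parentheses, are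
$$9-y\ (1),\qquad3+y\ (5),\qquad-(1+y)\ (9),\qquad-(3-y)\ (5).$$
For $y=1$ they are $8,4,-2,-2$, and the quotient of the largest by the modulus of the smallest is $4>3=d$. So already the $p\to\infty$ inequality (2) fails for signed weights. Its proof breaks where nonnegativity was used: with $x=\frac1{\sqrt{20}}(1,\dots,1)$, $\sum B_{ij}x_ix_jM_{ij}=-3+y$, which is larger than $-\frac{\lambda_1}d=-3+\frac y3$.

**Lemma 1.** For every $p\ge21/5$ there is $y\in(0,3)$ with $\mathcal E_p^+(B)>3^{p-1}\mathcal E_p^-(B)$.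

*Proof.* For $p\ge5$ a short argument with $y=1$ suffices. We need $8^p+5\cdot4^p>3^{p-1}\cdot14\cdot2^p=\frac{14}36^p$, i.e.
$$u(p)=\big(\tfrac43\big)^p+5\big(\tfrac23\big)^p-\tfrac{14}3>0 .$$
The function $u$ is convex, $u(4)=\frac{256+80-378}{81}=-\frac{42}{81}<0$ and $u(5)=\frac{1024+160-1134}{243}=\frac{50}{243}>0$. So $u>0$ on $[5,\infty)$.

For $p\ge\frac{21}5$ take $y=\frac34$. The eigenvalues are $\frac{33}4\,(1)$, $\frac{15}4\,(5)$, $-\frac74\,(9)$, $-\frac94\,(5)$. After multiplication by $4^p$ we need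
$$33^p+5\cdot15^p\ >\ 3^{p-1}\big(9\cdot7^p+5\cdot9^p\big)=\tfrac53\,27^p+3\cdot21^p .$$
Write $p=\frac{21}5+s$ with $s\ge0$, and $a=33^{21/5}$, $b=5\cdot15^{21/5}$, $c=\frac53\,27^{21/5}+3\cdot21^{21/5}$. The right side is at most $27^sc$, so it suffices that
$$v(s)=\big(\tfrac{33}{27}\big)^sa+\big(\tfrac{15}{27}\big)^sb>c\qquad(s\ge0).$$
We have $2.012^5=32.97\ldots<33$, $1.718^5=14.96\ldots<15<15.05\ldots=1.72^5$, $27<27.05\ldots=1.934^5$ and $21<21.03\ldots=1.839^5$. With $33^4=1185921$, $15^4=50625$, $27^4=531441$, $21^4=194481$,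
$$a>1185921\cdot2.012>2386000,\qquad434800<5\cdot50625\cdot1.718<b<5\cdot50625\cdot1.72<435400,$$
$$c<\tfrac53\cdot531441\cdot1.934+3\cdot194481\cdot1.839<2786000 .$$
So $v(0)=a+b>2820000>c$. Next, $v'(0)=a\ln\frac{11}9-b\ln\frac95$. Here $\ln\frac{11}9=\ln\frac{1+0.1}{1-0.1}>0.2$, and $e^{0.6}>1+0.6+0.18+0.036=1.816>\frac95$ gives $\ln\frac95<0.6$. So $v'(0)>0.2a-0.6b>477200-261240>0$. As $v$ is convex, it increases on $[0,\infty)$, so $v>c$ there. $\square$

This does not contradict Theorem 2: at $p=5$ the signed matrix $B$ with $y=1$ violates the inequality, but it is not a graph. It does show that the equivalence in Theorem 4 fails at the integer $p=5$. What remains is to convert signed weights into a graph, and this must use that $p$ is not an integer.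

**The double cover is not enough.** Split $B=B_1-B_2$ with $B_1,B_2\ge0$ entrywise of disjoint support. The nonnegative matrix $\begin{pmatrix}B_1&B_2\\B_2&B_1\end{pmatrix}$ has as spectrum the union of the spectra of $B_1-B_2=B$ and $B_1+B_2=|B|$ (entrywise absolute value). For $y=1$, $|B|=K+D$ has eigenvalues $10\,(1)$, $0\,(9)$, $2\,(5)$, $-4\,(5)$. The double cover would have to satisfy
$$10^p+5\cdot2^p+8^p+5\cdot4^p>\tfrac53\,12^p+\tfrac{14}3\,6^p .$$
For every $p\ge2$ this is false: $10^p+8^p\le\frac{100+64}{144}12^p<\frac53\,12^p$ and $5\cdot4^p+5\cdot2^p\le\big(\frac{20}9+\frac59\big)6^p<\frac{14}36^p$. The part $|B|$ swamps the part $B$. We need a device that keeps entries nonnegative and yet gives the part $B$ a greater weight.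

## 6. Entrywise domination and non-integer powers

If $|Q_{xy}|\le S_{xy}$ for all $x,y$, then for integers $p\ge1$, expanding traces into closed walks, $|\mathrm{Tr}\,Q^p|\le\mathrm{Tr}\,S^p$. For non-integer $p$ this can be reversed.

**Lemma 2.** Let $p>2$ be a non-integer. There are positive definite matrices $S,Q$ of equal size with $|Q_{xy}|\le S_{xy}$ for all $x,y$ and $\mathrm{Tr}\,Q^p>\mathrm{Tr}\,S^p$.

*Proof.* The idea is to let $S$ and $Q$ differ only through closed walks of one length $m$, chosen so that the binomial coefficient $\binom pm$ is negative.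

Let $m=\lfloor p\rfloor+2\ge4$. Let $C^+$ be the adjacency matrix of the cycle of length $m$ and $C^-$ the same with the sign of one edge changed to $-1$. For $0<\varepsilon<\frac12$ let $S=I+\varepsilon C^+$, $Q=I+\varepsilon C^-$. Then $|Q_{xy}|=S_{xy}$, and since $\|C^\pm\|\le2$ (row sums of absolute values), both are positive definite and the binomial series converges:
$$\mathrm{Tr}\,S^p-\mathrm{Tr}\,Q^p=\sum_{j\ge0}\binom pj\varepsilon^j\big(\mathrm{Tr}(C^+)^j-\mathrm{Tr}(C^-)^j\big).$$
$\mathrm{Tr}(C^\pm)^j$ counts closed walks of length $j$, each with the product of the signs of its edges. For a closed walk of winding number $\omega$, every edge is traversed $\omega$ more times in the positive than in the negative direction. If $\omega=0$, every edge is used an even number of times, so the walk contributes $1$ to both traces. If $\omega\ne0$, the length is at least $m$. So the bracket vanishes for $j<m$. For $j=m$ the walks with $\omega\ne0$ go once around: $m$ starting points and two directions, $2m$ walks, each using every edge once. Each contributes $1$ to the first trace and $-1$ to the second, so the bracket is $4m$. For $\varepsilon\le\frac14$ the terms $j>m$ sum to $O(\varepsilon^{m+1})$, because the brackets are at most $2m2^j$ in modulus and the $\binom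 pj$ are bounded. Hence
$$\mathrm{Tr}\,S^p-\mathrm{Tr}\,Q^p=4m\binom pm\varepsilon^m+O(\varepsilon^{m+1}).$$
In the numerator $p(p-1)\cdots(p-m+1)$ of $\binom pm$ only the last factor, $p-\lfloor p\rfloor-1$, is negative; so $\binom pm<0$. Take $\varepsilon$ small. $\square$

Example: $p=\frac52$, $m=4$. The eigenvalues of $C^+$ are $2,0,0,-2$, those of $C^-$ are $\pm\sqrt2$, twice each. The fourth powers sum to $32$ and $16$, and $\binom{5/2}4=-\frac5{128}$, so $\mathrm{Tr}\,S^p-\mathrm{Tr}\,Q^p=-\frac58\varepsilon^4+O(\varepsilon^5)$.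

## 7. From signed weights to simple graphs

**Lemma 3.** Let $p>2$ be a non-integer, let $G_0$ have a vector $k$-coloring with $k\ge2$, $d=k-1$, and let $B$ be supported on $G_0$ with $\mathcal E_p^+(B)>d^{\,p-1}\mathcal E_p^-(B)$. Then there is a simple graph $H$ with an edge, $\chi_v(H)\le k$ and $\mathcal E_p^+(H)>d^{\,p-1}\mathcal E_p^-(H)$.

(Here $G_0$ is any graph, not only that of Section 5.)

*Proof.* **Step 1: nonnegative weights.** We improve the double cover so that the part $B$ wins. Let $|B|$ be the entrywise absolute value, $S,Q$ from Lemma 2, $S_r=S^{\otimes r}$, $Q_r=Q^{\otimes r}$, and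
$$\Pi_\pm=\frac12\begin{pmatrix}1&\pm1\\\pm1&1\end{pmatrix},$$
two complementary rank-one projections, $\Pi_+\Pi_-=0$. Put
$$W=\Pi_+\otimes|B|\otimes S_r+\Pi_-\otimes B\otimes Q_r .$$
Its entries are $\frac12\big(|B_{ij}|(S_r)_{xy}\pm B_{ij}(Q_r)_{xy}\big)$. They are nonnegative, since entries of tensor powers are products, so $|(Q_r)_{xy}|\le(S_r)_{xy}$. The matrix $W$ is symmetric with zero diagonal, and an entry can be nonzero only if $ij\in E(G_0)$.

Since $\Pi_+\Pi_-=0$, the nonzero eigenvalues of $W$ are those of $|B|\otimes S_r$ together with those of $B\otimes Q_r$. These are products of an eigenvalue of $|B|$ or $B$ and a positive eigenvalue of $S_r$ or $Q_r$, so signs are decided by the first factor and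
$$\mathcal E_p^\pm(W)=\mathcal E_p^\pm(|B|)\,(\mathrm{Tr}\,S^p)^r+\mathcal E_p^\pm(B)\,(\mathrm{Tr}\,Q^p)^r .$$
Hence
$$\mathcal E_p^+(W)-d^{\,p-1}\mathcal E_p^-(W)=\big[\mathcal E_p^+(|B|)-d^{\,p-1}\mathcal E_p^-(|B|)\big](\mathrm{Tr}\,S^p)^r+\big[\mathcal E_p^+(B)-d^{\,p-1}\mathcal E_p^-(B)\big](\mathrm{Tr}\,Q^p)^r .$$
The second bracket is positive and $(\mathrm{Tr}\,Q^p/\mathrm{Tr}\,S^p)^r\to\infty$. So for large $r$ the difference is positive. Fix such an $r$.

**Step 2: a simple graph with prescribed densities.** We replace each index of $W$ by a class of $L$ vertices and each weight by an explicit bipartite graph of that density whose other singular values are small. Let $w=W/\max W$ (the largest entry), with entries in $[0,1]$ and size $N\times N$ on the index set $I$. For an odd prime $L$ let $h_{ij}=\lfloor Lw_{ij}\rfloor$. Let $H_L$ have vertex set $I\times\mathbb Z_L$, with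
$$(i,x)\sim(j,y)\quad\text{iff}\quad(xy\bmod L)\in\{0,\dots,h_{ij}-1\}.$$
Since $h_{ij}=h_{ji}$ and $h_{ii}=0$, this is a simple graph. For fixed $i,j$ and $x\ne0$ the product $xy$ runs over all residues, so $(i,x)$ has exactly $h_{ij}$ neighbors in the class of $j$; only $x=0$ is exceptional.

**Step 3: the block estimate.** We show that each $L\times L$ block is close to constant. By Fourier inversion on $\mathbb Z_L$ the $(i,j)$ block is $\sum_{t\in\mathbb Z_L}c_t\Omega_t$ with
$$\Omega_t=\big(e^{2\pi\mathrm i\,txy/L}\big)_{x,y},\qquad c_t=\frac1L\sum_{z<h_{ij}}e^{-2\pi\mathrm i\,tz/L}.$$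
The term $t=0$ is $\frac{h_{ij}}LJ_L$. For $t\ne0$, $t$ is invertible mod $L$, so $\Omega_t\Omega_t^*=L\,I$ and $\|\Omega_t\|=\sqrt L$. The geometric sum gives, for $1\le t\le L-1$,
$$|c_t|\le\frac1L\cdot\frac2{|1-e^{-2\pi\mathrm i\,t/L}|}=\frac1{L|\sin(\pi t/L)|}\le\frac1{2\min(t,L-t)},$$
by $\sin\pi\theta\ge2\theta$ on $[0,\frac12]$. Summing over $t\ne0$, the block differs from $\frac{h_{ij}}LJ_L$ in norm by at most $\sqrt L\sum_{t=1}^{(L-1)/2}\frac1t\le\sqrt L\,(1+\ln L)$.

A matrix of $N\times N$ blocks has norm at most $N$ times the largest block norm, and $\big|\frac{h_{ij}}L-w_{ij}\big|\le\frac1L$, $\|J_L\|=L$. So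
$$\Big\|\tfrac1LA_{H_L}-\tfrac1L\,w\otimes J_L\Big\|\ \le\ \eta_L:=\frac NL+\frac{N(1+\ln L)}{\sqrt L}\ \longrightarrow\ 0 .$$

**Step 4: convergence of the energies.** Operator norm closeness must be upgraded to the energies, which sum over about $NL$ eigenvalues; this is where $p>2$ enters. The spectrum of $\frac1Lw\otimes J_L$ is that of $w$ together with zeros. By Weyl's inequality the ordered eigenvalues of $\frac1LA_{H_L}$ are within $\eta_L$ of this ordered list. Those matched to nonzero eigenvalues of $w$ converge to them, and so have the right sign for large $L$. The rest have modulus at most $\eta_L$, and their $p$-th powers sum to at most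
$$\eta_L^{p-2}\cdot\frac{\mathrm{Tr}(A_{H_L}^2)}{L^2}\le\eta_L^{p-2}N^2\to0,$$
because $A_{H_L}$ is a $0/1$ matrix of size $NL$ and $p>2$. Thus $\mathcal E_p^\pm(H_L)/L^p\to\mathcal E_p^\pm(w)$. By Step 1 and scaling, $\mathcal E_p^+(w)>d^{\,p-1}\mathcal E_p^-(w)$, so for a large prime $L$ we get $\mathcal E_p^+(H_L)>d^{\,p-1}\mathcal E_p^-(H_L)$. In particular $\mathcal E_p^+(H_L)>0$, so $H_L$ has an edge.

**Step 5: the coloring survives.** An index in $I$ consists of a sheet of the double cover, a vertex of $G_0$ and a tensor index; project each vertex of $H_L$ to its vertex of $G_0$. If $(i,x)\sim(j,y)$ then $h_{ij}>0$, so $w_{ij}>0$, and the projections are adjacent in $G_0$. So $H_L$ inherits the vector $k$-coloring, with vectors embedded in $\mathbb R^{|V(H_L)|}$, and $\chi_v(H_L)\le k$. $\square$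

## 8. The counterexamples for non-integer $p\ge21/5$, and the equivalence with signed weights

**Proof of Theorem 1.** Let $p\ge21/5$ be a non-integer. The graph $G_0$ of Section 5 has a vector $4$-coloring, and Lemma 1 gives $y$ such that $B=K-yD$, supported on $G_0$, satisfies $\mathcal E_p^+(B)>3^{p-1}\mathcal E_p^-(B)$. Lemma 3 with $k=4$, $d=3$ gives a simple graph $H$ with $\chi_v(H)\le4$ and $\mathcal E_p^+(H)>3^{p-1}\mathcal E_p^-(H)$. So the right side of (1) exceeds $4\ge\chi_v(H)$. $\square$

**Proof of Theorem 4.** (ii)$\Rightarrow$(i): take $B=A_G$ and $B=-A_G$; the two inequalities together are (1).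

(i)$\Rightarrow$(ii): suppose $B$, supported on $G$, violates (ii). Put $k=\chi_v(G)$ and $d=k-1$, so $\mathcal E_p^+(B)>d^{\,p-1}\mathcal E_p^-(B)$ and $G$ has a vector $k$-coloring. Lemma 3, whose hypothesis that $p>2$ is a non-integer holds, gives a simple graph $H$ with an edge and
$$\chi_v(H)\le k=1+d<1+\left(\frac{\mathcal E_p^+(H)}{\mathcal E_p^-(H)}\right)^{\frac1{p-1}},$$
so (1) fails at $p$ for $H$. $\square$
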